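\title{Oriented graphs with minimum semidegree $n/4+O(k)$ are $k$-linked}

\begin{abstract}
A digraph is $k$-linked if any $k$ prescribed ordered pairs of distinct vertices can be joined by pairwise disjoint directed paths. We prove that every oriented graph on $n$ vertices with minimum semidegree at least $n/4+10^{16}k$ is $k$-linked, which answers a question posed by Zhou, Wang and Yan. For $n\ge 10^{16}k$ we determine the exact threshold, which is $\lfloor (n+6k)/4\rfloor-1$. Either the graph expands, and short paths can be chosen greedily, or it splits along a sparse cut into two highly connected halves, and a degree count supplies the few vertices and edges needed to cross the cut.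
\end{abstract}

\section{Introduction}

An \emph{oriented graph} is a digraph obtained from a finite simple graph by giving each edge a direction; thus two vertices are joined by at most one edge. The \emph{minimum semidegree} of a digraph $D$ is $\delta^0(D)=\min\{\delta^+(D),\delta^-(D)\}$, where $\delta^+(D)$ and $\delta^-(D)$ are the minimum out-degree and the minimum in-degree. For a positive integer $k$, the digraph $D$ is \emph{$k$-linked} if for every choice of $2k$ distinct vertices $x_1,\dots,x_k,y_1,\dots,y_k$, the \emph{terminals}, there are pairwise vertex-disjoint directed paths $P_1,\dots,P_k$ such that $P_i$ goes from $x_i$ to $y_i$. We ask how large $\delta^0(D)$ must be, in terms of the number $n$ of vertices, to force an oriented graph to be $k$-linked.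

For $k=1$ the property is strong connectivity: every vertex can be reached from every other by a directed path. A \emph{tournament} is an orientation of a complete graph, and it is \emph{regular} if every vertex has equal in-degree and out-degree. When $n/2$ is odd, two disjoint regular tournaments on $n/2$ vertices form an oriented graph with $\delta^0=(n-2)/4$ that is not strongly connected, while $4\delta^0\ge n-1$ forces strong connectivity by an averaging argument (Corollary~\ref{cor:surplus}). So for $k=1$ the threshold is about $n/4$. For arbitrary $k$ two bounds are known: every oriented graph on $n$ vertices with $\delta^0\ge n/3+5k-5$ is $k$-linked, and for every $k$ there are oriented graphs on $n$ vertices with $\delta^0\ge n/4+3k/2-5/2$ that are not $k$-linked. The following question, posed by Zhou, Wang and Yan~\cite{ZWY}, asks whether the leading term $n/4$ is the right one.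

\begin{quote}
\emph{Is there a constant $c$ such that every oriented graph $D$ on $n$ vertices with $\delta^0(D)\ge n/4+ck$ is $k$-linked?}
\end{quote}

Here $c$ is one absolute constant, and the implication must hold for all $k$ and all $n$. The answer is yes. Throughout the paper $C=10^{16}$ and $k\ge1$.

\begin{theorem}\label{thm:main}
Every oriented graph $D$ on $n$ vertices with $\delta^0(D)\ge n/4+Ck$ is $k$-linked.
\end{theorem}

The case $k=1$ suggests what the true threshold should be. If $D$ is $k$-linked and $n\ge 2k$, then $D-Z$ is strongly connected for every set $Z$ of $2k-2$ vertices, because the vertices of $Z$ may be declared the terminals of $k-1$ of the pairs. The graph $D-Z$ has $n-2k+2$ vertices and minimum semidegree at least $\delta^0(D)-2k+2$, so the condition for $k=1$ holds in it when $4(\delta^0(D)-2k+2)\ge(n-2k+2)-1$, that is, when $4\delta^0(D)\ge n+6k-7$. The optimistic guess is that this inequality, which takes care of one pair at a time, takes care of all pairs at once. For large $n$ the guess is correct.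

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(a)] Let $n\ge Ck$. Every oriented graph $D$ on $n$ vertices with $4\delta^0(D)\ge n+6k-7$, that is, with $\delta^0(D)>n/4+3k/2-2$, is $k$-linked.
\item[(b)] For every $n\ge 10k$ there is an oriented graph on $n$ vertices with $\delta^0\ge\lfloor (n+6k-8)/4\rfloor$ that is not $k$-linked.
\end{enumerate}
Hence for $n\ge Ck$ the least integer $d$ such that $\delta^0\ge d$ forces an oriented graph on $n$ vertices to be $k$-linked is $\lfloor (n+6k)/4\rfloor-1$.
\end{theorem}

Thus $\delta^0\ge n/4+3k/2$ suffices when $n\ge Ck$, and no constant $c<3/2$ answers the question (Remark~\ref{rem:c}). We make no attempt to optimize $C$, and we do not determine the least $c$ that works for all $n$ simultaneously.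

Section~\ref{sec:count} contains the degree count on which everything rests and the example for part~(b). Section~\ref{sec:model} shows the main idea for $k=2$. The proof proper begins in Section~\ref{sec:exp}, which settles graphs without a sparse cut. Section~\ref{sec:cut} reduces the remaining case to finding small objects that cross the cut, Section~\ref{sec:cross} finds them greedily and proves Theorem~\ref{thm:main}, and Section~\ref{sec:sharp} finds them economically and proves Theorem~\ref{thm:sharp}.

\medskip
\noindent\textbf{Notation.} Paths are directed, and the \emph{interior} of a path is the set of its vertices other than its two ends. For an oriented graph $D$ with vertex set $V$ we write $n=|V|$ and $\delta=\delta^0(D)$. For $X,Y\subseteq V$, let $e(X,Y)$ be the number of edges with tail in $X$ and head in $Y$, and let $e(X)=e(X,X)$. Let $d^+(v,X)$ and $d^-(v,X)$ be the numbers of out-neighbors and of in-neighbors of $v$ in $X$.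

\section{The basic count and the extremal example}\label{sec:count}

An oriented graph spans at most $\binom{|X|}{2}$ edges on a set $X$, so a set with fewer than about $2\delta$ vertices cannot absorb the out-degrees of its own vertices.

\begin{lemma}\label{lem:count}
Let $D$ be an oriented graph, let $X,Z\subseteq V$ be disjoint and let $Y=V\setminus(X\cup Z)$. Then each of $e(X,Y)$ and $e(Y,X)$ is at least $|X|\bigl(\delta-|Z|-\frac{|X|-1}{2}\bigr)$.
\end{lemma}

\begin{proof}
Summing out-degrees over $X$ gives $\delta|X|\le e(X)+e(X,Z)+e(X,Y)\le\binom{|X|}2+|X||Z|+e(X,Y)$. Summing in-degrees gives the same bound with $e(Y,X)$ in place of $e(X,Y)$.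
\end{proof}

For $Z\subseteq V$ define the \emph{surplus}
\[
g(Z)=4\delta-n-3|Z|+2=4(\delta-|Z|)-(n-|Z|)+2 .
\]
The second form shows that $g(Z)$ measures how comfortably $D-Z$ passes the test for $k=1$. Each vertex put into $Z$ lowers the surplus by $3$.

\begin{corollary}\label{cor:surplus}
Let $V=S\cup T\cup Z$ be a partition of the vertex set of an oriented graph $D$, where $Z$ may be empty. Then $e(S,T)\ge\frac14\min\{|S|,|T|\}\,g(Z)$. In particular, $D-Z$ is strongly connected if $g(Z)>0$, and $D$ is strongly connected if $4\delta\ge n-1$.
\end{corollary}

\begin{proof}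
Let $X$ be the smaller of $S$ and $T$, so that $2|X|\le n-|Z|$. Lemma~\ref{lem:count}, with the bound on outgoing edges if $X=S$ and on incoming edges if $X=T$, gives
$e(S,T)\ge\frac{|X|}4(4\delta-4|Z|-2|X|+2)\ge\frac{|X|}4g(Z)$.
If $y$ cannot be reached from $x$ in $D-Z$, let $S$ be the set of vertices that can be reached from $x$ in $D-Z$ and let $T=V\setminus(S\cup Z)$. Both sets are nonempty and $e(S,T)=0$, so $g(Z)\le0$. Finally, $g(\emptyset)>0$ means $4\delta\ge n-1$.
\end{proof}

The last statement is Theorem~\ref{thm:sharp}(a) for $k=1$, and it holds for all $n$. The hypothesis that $D$ is oriented enters through the bound $e(X)\le\binom{|X|}2$. If edges in both directions were allowed, two disjoint complete digraphs on $n/2$ vertices would have $\delta^0=n/2-1$ without being strongly connected.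

To prove Theorem~\ref{thm:sharp}(b) we make the inequalities above tight for a set $Z$ of $2k-2$ vertices: $S$ and $T$ are tournaments that are as regular as possible, every vertex of $S$ sends edges to all of $Z$, every vertex of $T$ receives edges from all of $Z$, and there is no edge from $S$ to $T$; see Figure~\ref{fig:ext}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\draw (0,0) ellipse (1.2 and 0.8);
\draw (5,0) ellipse (1.2 and 0.8);
\draw (2.5,2) ellipse (1.3 and 0.45);
\node at (0,0.3) {$S$};
\node at (5,0.3) {$T$};
\node at (2.5,2) {$Z$};
\fill (-0.15,-0.3) circle (1.5pt) node[right] {$x_1$};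
\fill (4.85,-0.3) circle (1.5pt) node[right] {$y_1$};
\draw[->,very thick] (0.7,0.8) -- (1.5,1.6);
\draw[->,very thick] (3.5,1.6) -- (4.3,0.8);
\draw[->,very thick] (3.7,0) -- (1.3,0);
\end{tikzpicture}
\caption{An oriented graph that is not $k$-linked. The sets $S$ and $T$ carry nearly regular tournaments on about $(n-2k)/2$ vertices, $Z$ is an independent set of $2k-2$ vertices, and an arrow stands for all edges in that direction. Every path from $x_1\in S$ to $y_1\in T$ meets $Z$, which consists of the terminals of the other $k-1$ pairs.}
\label{fig:ext}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]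
Write $n-2k=4j+r$ with $r\in\{0,1,2,3\}$, and take disjoint sets $S,T,Z$ with
\[
|S|=2j+1+\lceil r/2\rceil,\qquad |T|=2j+1+\lfloor r/2\rfloor,\qquad |Z|=2k-2 .
\]
The sizes add up to $4j+r+2k=n$, and $|S|,|T|\in\{2j+1,2j+2,2j+3\}$. For odd $m$, the tournament on $\mathbb Z_m$ with edges $u\to u+t$ for $1\le t\le (m-1)/2$ is regular, with semidegree $(m-1)/2$. For $m=2j+1$ and $m=2j+3$ this is at least $j$, and deleting a vertex from the tournament on $2j+3$ vertices leaves one on $2j+2$ vertices with minimum semidegree at least $j$. So we can put on each of $S$ and $T$ a tournament with minimum semidegree at least $j$. Add all edges from $S$ to $Z$, from $Z$ to $T$ and from $T$ to $S$, and no edge inside $Z$. The result is an oriented graph $D$.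

Vertices of $S$ have out-degree at least $j+2k-2$ and in-degree at least $|T|\ge2j+1$. Vertices of $T$ have in-degree at least $j+2k-2$ and out-degree at least $|S|\ge2j+1$. Vertices of $Z$ have in-degree $|S|\ge2j+1$ and out-degree $|T|\ge 2j+1$. Since $n\ge10k$, we have $4j\ge 8k-3$, so $j\ge 2k-3$ and $2j+1\ge j+2k-2$. Therefore
\[
\delta^0(D)\ge j+2k-2=\Bigl\lfloor\frac{4j+8k-8+r}{4}\Bigr\rfloor=\Bigl\lfloor\frac{n+6k-8}{4}\Bigr\rfloor .
\]
Let $x_1\in S$, $y_1\in T$, and let $x_2,\dots,x_k,y_2,\dots,y_k$ be the vertices of $Z$. The path $P_1$ has to avoid $Z$, but $D-Z$ has no edge from $S$ to $T$. So $D$ is not $k$-linked.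
\end{proof}

\begin{remark}\label{rem:c}
For $n\equiv2k\pmod4$ the example has $\delta^0\ge n/4+3k/2-2$. If $c<3/2$ and $k\ge 2/(3/2-c)$, this is at least $n/4+ck$, so $c$ does not answer the question.
\end{remark}

\section{The idea, for two pairs}\label{sec:model}

One might try to find $P_1$ by Corollary~\ref{cor:surplus}, delete it, and continue. But the corollary says nothing about the length of $P_1$, and every deleted vertex costs $3$ units of a surplus that is only $g(\emptyset)\ge 6k-5$ under the hypothesis of Theorem~\ref{thm:sharp}(a). Figure~\ref{fig:ext} shows where the surplus is really needed: not inside the two tournaments, where connections abound, but in the passage from $S$ to $T$. The proof therefore pays only for that passage.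

Let $k=2$ and $4\delta\ge n+5$, so that $g(Z)\ge7-3|Z|$. Consider the following model: $V=S\cup T\cup Z$ is a partition with $|S|,|T|\ge n/5$, and every vertex of $S\cup T$ lies on at most $n/100$ edges from $S$ to $T$. Think of $Z$ as the set of exceptional vertices with linearly many in-neighbors in $S$ and linearly many out-neighbors in $T$; such a vertex can carry a path across by itself. Grant for now that paths inside $S$ and inside $T$ are freely available, so that a pair with $x_i\in S$ and $y_i\in T$ needs only its own vertex of $Z$, or its own edge from $S$ to $T$, away from the terminals. If $g(Z)\ge0$, then $e(S,T)\ge\frac n{20}g(Z)$ by Corollary~\ref{cor:surplus}, while $h$ vertices meet at most $\frac n{100}h$ of these edges. Hence: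
\begin{quote}
if $5g(Z)>h$, then for any $h$ vertices some edge from $S$ to $T$ avoids them all.
\end{quote}
We go through the cases.
\begin{itemize}
\item $Z=\{x_2,y_2\}$, $x_1\in S$, $y_1\in T$. Then $5g(Z)\ge5>2$, so some edge from $S$ to $T$ avoids $x_1$ and $y_1$. This is the configuration of Figure~\ref{fig:ext}, where for $n\equiv0\pmod 4$ we have $4\delta=n+4$ and $g(Z)=0$.
\item $Z=\emptyset$, $x_1,x_2\in S$, $y_1,y_2\in T$. Then $5g(Z)\ge35>6$, so there is an edge avoiding the four terminals, and a second edge avoiding the terminals and the ends of the first.
\item $Z=\{z\}$, with the terminals as in the previous case. The vertex $z$ serves one pair, and $5g(Z)\ge20>4$ gives an edge for the other.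
\item If $Z$ contains two vertices that are not terminals, they serve both pairs.
\end{itemize}
In units of surplus, an exceptional vertex costs $3$ and an ordinary vertex costs only $1/5$. A pair that need not cross may cost $6$, because both its terminals may be exceptional. A pair that must cross will turn out to have ordinary terminals, so it costs $2/5+3$ if a vertex of $Z$ serves it and $4/5$ if an edge does. The most expensive situation is that of Figure~\ref{fig:ext}, and the hypothesis of Theorem~\ref{thm:sharp}(a) just pays for it.

Three things remain to be done: to treat graphs that do not look like the model (Section~\ref{sec:exp}), to establish the properties of the model for those that do (Sections~\ref{sec:cut} and~\ref{sec:cross}), and to handle pairs that must cross in opposite directions, which needs a second count (Section~\ref{sec:sharp}).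

\section{Expansion gives short paths}\label{sec:exp}

We fix the constants
\[
\eta=\frac1{200},\qquad \nu=\frac{\eta}{200}=\frac1{40000},\qquad \mu=\frac{\eta\nu}4=\frac1{3.2\cdot10^{7}},\qquad \tau=\eta+\frac\nu\eta=\frac1{100}.
\]
The number $\eta n$ will separate ``many'' neighbors from ``few'', $\mu n^2$ and $\nu n^2$ are two thresholds for the number of edges across a cut, and $\tau n$ is the bound $n/100$ of the model.

\medskip
\noindent\textbf{Standing assumptions.} From now on $D$ is an oriented graph with $n\ge Ck$ and $\delta\ge n/4$; stronger degree conditions are stated where they are used. We fix distinct terminals $x_1,\dots,x_k,y_1,\dots,y_k$ and let $M$ be the set of all $2k$ of them. A \emph{linkage} is a family of pairwise disjoint paths $P_1,\dots,P_k$ with $P_i$ going from $x_i$ to $y_i$.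
\medskip

Paths can be chosen greedily when they are short and when they survive the deletion of a small linear number of vertices. Both properties follow from edge expansion by a breadth-first search, which we shall use twice.

\begin{lemma}\label{lem:grow}
Let $R,U\subseteq V$ and $\alpha,\gamma>0$. Suppose that every partition $R=X\cup Y$ with $|X|,|Y|\ge\alpha n$ has $e(X,Y)\ge\gamma n^2+|U|n$. Let $x\ne y$ be vertices of $U$ with $d^+(x,R\setminus U)\ge\alpha n$ and $d^-(y,R)\ge\alpha n$. Then there is a path from $x$ to $y$ whose interior lies in $R\setminus U$ and has at most $1/\gamma+1$ vertices.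
\end{lemma}

\begin{proof}
Let $R_0$ be the set of out-neighbors of $x$ in $R\setminus U$, and let $R_i$ be the set of vertices that can be reached from $R_0$ by a path with at most $i$ edges inside $R\setminus U$. Then $|R_i|\ge|R_0|\ge\alpha n$. Suppose that $|R\setminus R_i|\ge\alpha n$. At most $|U|n$ edges end in $U$, so at least $\gamma n^2$ edges go from $R_i$ to $R\setminus(R_i\cup U)$. Their heads lie in $R_{i+1}\setminus R_i$, and each vertex is the head of at most $n$ edges, so $|R_{i+1}\setminus R_i|\ge\gamma n$. There are more than $1/\gamma$ integers $i$ with $0\le i\le1/\gamma$, and $|R|\le n$, so one of them has $|R\setminus R_i|<\alpha n\le d^-(y,R)$. Then $R_i$ contains an in-neighbor $z$ of $y$. A path from $R_0$ to $z$ inside $R\setminus U$ with at most $i+1$ vertices misses $x$ and $y$, which lie in $U$, and it is the interior of the required path.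
\end{proof}

A \emph{sparse cut} is a partition $V=A\cup B$ with $|A|,|B|\ge n/8$ and $e(A,B)<\mu n^2$. Note that nothing is required of $e(B,A)$.

\begin{proposition}\label{prop:exp}
If $D$ has no sparse cut, then there is a linkage whose paths have at most $2/\mu+3$ vertices each.
\end{proposition}

\begin{proof}
Choose the paths one after the other. For $P_i$ let $U$ consist of $M$ and the interiors of $P_1,\dots,P_{i-1}$. Then $|U|\le 2k+(2/\mu+1)k\le\mu n/2$, because $\frac2\mu\bigl(\frac2\mu+3\bigr)=6.4\cdot10^7(6.4\cdot10^7+3)<10^{16}=C$. Apply Lemma~\ref{lem:grow} with $R=V$, $\alpha=1/8$ and $\gamma=\mu/2$. Its hypotheses hold, since $\mu n^2\ge\gamma n^2+|U|n$, $d^+(x_i,V\setminus U)\ge n/4-\mu n/2\ge n/8$ and $d^-(y_i,V)\ge n/4$. The path $P_i$ obtained meets $U$ only in $x_i$ and $y_i$, and its interior has at most $2/\mu+1$ vertices.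
\end{proof}

This is the step that determines the size of $C$; all later steps need only $n\ge10^8k$.

\section{The two sides of a sparse cut}\label{sec:cut}

In this section and in the lemmas of the next two sections that mention $A$ and $B$, we fix a sparse cut $V=A\cup B$. Since few edges leave $A$ and few edges enter $B$, the condition $\delta\ge n/4$ forces each side to have about $n/2$ vertices and to behave like a regular tournament, in which $e(X,Y)=\frac12|X||Y|$ for every partition into $X$ and $Y$.

\begin{lemma}\label{lem:sides}
\begin{enumerate}
\item[(a)] $n/2-16\mu n\le|A|,|B|\le n/2+16\mu n$; in particular $0.4n\le|A|,|B|\le\frac58n$.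
\item[(b)] If $R\in\{A,B\}$ and $R=X\cup Y$ is a partition, then $e(X,Y)\ge\frac12|X||Y|-6\mu n^2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Lemma~\ref{lem:count} with $Z=\emptyset$ and $X=A$ gives $\mu n^2>e(A,B)\ge|A|(n/4-|A|/2)$. As $|A|\ge n/8$, this yields $|A|\ge n/2-2\mu n^2/|A|\ge n/2-16\mu n$. With $X=B$, the bound on incoming edges gives $e(A,B)\ge|B|(n/4-|B|/2)$ and hence the same bound for $|B|$. The upper bounds follow from $|A|+|B|=n$.

(b) Let $R=A$. Lemma~\ref{lem:count} with $Z=\emptyset$ gives $e(X,Y)+e(X,B)\ge\frac{|X|}2\bigl(\frac n2-|X|\bigr)$. By (a), $\frac n2-|X|\ge|A|-16\mu n-|X|=|Y|-16\mu n$. Since $e(X,B)<\mu n^2$ and $|X|\le\frac58n$,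
\[
e(X,Y)\ge\tfrac12|X||Y|-8\mu n|X|-\mu n^2\ge\tfrac12|X||Y|-6\mu n^2 .
\]
For $R=B$ count the edges entering $Y$: we have $e(X,Y)+e(A,Y)\ge\frac{|Y|}2\bigl(\frac n2-|Y|\bigr)$ and $e(A,Y)<\mu n^2$, and the same computation applies with $|X|$ and $|Y|$ interchanged.
\end{proof}

From now on \emph{many} means at least $\eta n$ and \emph{few} means fewer than $\eta n$. Since $\delta\ge n/4\ge2\eta n$,
\begin{equation}\label{eq:many}
\begin{array}{l}
\text{every vertex has many out-neighbors in $A$ or in $B$,}\\
\text{and many in-neighbors in $A$ or in $B$.}
\end{array}
\end{equation}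
The next lemma makes paths inside a side freely available. It does not matter on which side the ends $x$ and $y$ lie; only their neighborhoods count.

\begin{lemma}\label{lem:link}
Let $R\in\{A,B\}$, let $x\ne y$ be vertices such that $x$ has many out-neighbors in $R$ and $y$ has many in-neighbors in $R$, and let $U\ni x,y$ have at most $n/10^4$ vertices. Then there is a path from $x$ to $y$ whose interior lies in $R\setminus U$ and has at most $4001$ vertices.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:grow} with $\alpha=\eta/2$ and $\gamma=\eta/20=1/4000$. Since $|U|\le n/10^4=0.02\,\eta n$, we have $d^+(x,R\setminus U)\ge\alpha n$. Let $R=X\cup Y$ with $|X|,|Y|\ge\eta n/2$. The function $t\mapsto t(|R|-t)$ is concave, so $|X||Y|\ge\frac{\eta n}2\bigl(|R|-\frac{\eta n}2\bigr)\ge\frac{\eta n}2\cdot0.3n$. As $6\mu=1.5\,\nu\eta<0.005\,\eta$, Lemma~\ref{lem:sides}(b) gives $e(X,Y)\ge0.075\,\eta n^2-0.005\,\eta n^2=0.05\,\eta n^2+0.02\,\eta n^2\ge\gamma n^2+|U|n$.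
\end{proof}

A pair $(x_i,y_i)$ is not covered by Lemma~\ref{lem:link} when $x_i$ has many out-neighbors only in one side and $y_i$ has many in-neighbors only in the other. It then needs a stepping stone that can be reached inside the first side and left inside the second.

\begin{definition}
Let $V=P\cup Q$ be a partition. A \emph{$PQ$-bridge} is a vertex with many in-neighbors in $P$ and many out-neighbors in $Q$. A \emph{$PQ$-connector} is either a $PQ$-bridge, or an edge $uv$ such that $u$ has many in-neighbors in $P$ and $v$ has many out-neighbors in $Q$. A connector is \emph{nonterminal} if it contains no vertex of $M$.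
\end{definition}

Let $I_0$ be the set of indices $i$ for which some $R\in\{A,B\}$ contains many out-neighbors of $x_i$ and many in-neighbors of $y_i$. For $(P,Q)\in\{(A,B),(B,A)\}$ let $I_{PQ}$ be the set of $i$ with
\begin{equation}\label{eq:type}
d^+(x_i,P)\ge\eta n>d^+(x_i,Q),\qquad d^-(y_i,Q)\ge\eta n>d^-(y_i,P).
\end{equation}
The sets $I_0,I_{AB},I_{BA}$ partition $\{1,\dots,k\}$. Indeed, they are disjoint by definition. If $i\notin I_0$, then by \eqref{eq:many} a side $P$ contains many out-neighbors of $x_i$; it contains few in-neighbors of $y_i$, so the other side $Q$ contains many, and then $Q$ contains few out-neighbors of $x_i$. Put $a=|I_{AB}|$ and $b=|I_{BA}|$, so that $a+b\le k$.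

\begin{lemma}\label{lem:suffice}
Suppose that there are $a$ $AB$-connectors and $b$ $BA$-connectors, all nonterminal and pairwise disjoint. Then there is a linkage whose paths have at most $8006$ vertices each.
\end{lemma}

\begin{proof}
Assign to each $i\in I_{PQ}$ its own $PQ$-connector, with first vertex $u_i$ and last vertex $v_i$, where $u_i=v_i$ for a bridge. We need at most $2k$ links: for $i\in I_0$ one from $x_i$ to $y_i$ inside a suitable side, and for $i\in I_{PQ}$ one from $x_i$ to $u_i$ inside $P$ and one from $v_i$ to $y_i$ inside $Q$. By \eqref{eq:type} and the definition of a connector, the ends of each link satisfy the degree conditions of Lemma~\ref{lem:link}. Choose the links one after the other, with $U$ consisting of $M$, all connectors and the interiors of the earlier links. Then $|U|\le2k+2k+2k\cdot4001=8006k\le n/10^4$, so the lemma applies each time. Concatenating gives a linkage, and each path has at most $2+2+2\cdot4001$ vertices.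
\end{proof}

The number $e(B,A)$ may be large; in Figure~\ref{fig:ext} it is about $n^2/4$ for $A=S\cup Z$, $B=T$. In that case connectors from $B$ to $A$ are abundant. This is where the relation $\mu/\eta=\nu/4$ is used.

\begin{lemma}\label{lem:dense}
Let $(P,Q)\in\{(A,B),(B,A)\}$ and $e(P,Q)\ge\nu n^2$. Then $(P,Q)=(B,A)$, and for every set $U$ of at most $4k$ vertices there is a $BA$-connector that avoids $U$.
\end{lemma}

\begin{proof}
The first statement holds because $e(A,B)<\mu n^2<\nu n^2$. A vertex of $B$ with few in-neighbors in $B$ has many in $A$ by \eqref{eq:many}, so there are at most $\mu n^2/(\eta n)=\nu n/4$ such vertices. A vertex of $A$ with few out-neighbors in $A$ has many in $B$, so there are at most $\nu n/4$ of these as well. Each vertex lies on fewer than $n$ edges, so deleting these vertices and $U$ leaves at least $\nu n^2-\frac\nu2n^2-4kn$ edges from $B$ to $A$, which is positive since $n>8k/\nu$. Each remaining edge is a $BA$-connector.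
\end{proof}

\section{Crossing in a sparse direction}\label{sec:cross}

We now establish the model of Section~\ref{sec:model} for a direction with few edges. The sides $P$ and $Q$ are not themselves the right sets $S$ and $T$, because an edge from $P$ to $Q$ need not be a connector: its tail may have few in-neighbors in $P$. So we classify the vertices outside the set $Z$ of exceptional vertices by their neighborhoods. This leaves a third class $W$ of vertices that can serve as neither end of a connector, and we must show that $W$ does not swallow the edges promised by Corollary~\ref{cor:surplus}.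

\begin{lemma}[Crossing lemma]\label{lem:cross}
Let $V=P\cup Q$ be a partition with $|P|,|Q|\ge0.4n$ and $e(P,Q)<\nu n^2$. Let $Z\subseteq V$ contain all $PQ$-bridges and satisfy $|Z|\le n/100$. Put
\[
S=\{v\notin Z: d^-(v,P)\ge\eta n\},\qquad T=\{v\notin Z: d^+(v,Q)\ge\eta n\},
\]
and $W=V\setminus(Z\cup S\cup T)$. Then:
\begin{enumerate}
\item[(i)] $S\cap T=\emptyset$, and every edge from $S$ to $T$ is a $PQ$-connector;
\item[(ii)] $d^+(v,T)<\tau n$ for $v\in S\cup W$, and $d^-(v,S)<\tau n$ for $v\in T\cup W$; in particular every vertex lies on at most $\tau n$ edges from $S$ to $T$;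
\item[(iii)] $|S|,|T|\ge n/5$;
\item[(iv)] if $g(Z)\ge0$, then $e(S,T)\ge\frac n{20}\,g(Z)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Reversing all edges of $D$ and interchanging $P$ with $Q$ preserves the hypotheses, the set of bridges and the number $e(S,T)$, and it interchanges $S$ with $T$. We use this symmetry in (ii)--(iv).

(i) A vertex of $S\cap T$ would be a $PQ$-bridge outside $Z$. The second statement holds by definition.

(ii) Each vertex of $T\cap P$ sends at least $\eta n$ edges to $Q$, so $|T\cap P|\le\nu n^2/(\eta n)=n/200$. A vertex $v\in S\cup W$ lies outside $T\cup Z$, so it has few out-neighbors in $Q$, and $d^+(v,T)\le d^+(v,Q)+|T\cap P|<\eta n+(\nu/\eta)n=\tau n$. The second bound follows by symmetry. By (i), a vertex of $S$ can only be the tail and a vertex of $T$ only the head of an edge from $S$ to $T$, which gives the last statement.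

(iii) Let $Y=W\cap P$. We first show $|P\setminus Y|\ge0.24n$. If $Y=\emptyset$, this holds since $|P|\ge0.4n$. Otherwise, each vertex of $Y$ has few in-neighbors in $P$ and few out-neighbors in $Q$, so $e(Y)\le\eta n|Y|$ and $e(Y,Q)\le\eta n|Y|$. Summing out-degrees over $Y$ gives $e(Y,P\setminus Y)\ge(\delta-2\eta n)|Y|$, so some vertex of $Y$ has at least $n/4-2\eta n=0.24n$ out-neighbors in $P\setminus Y$. Now $S\supseteq(P\setminus Y)\setminus(T\cup Z)$, so $|S|\ge0.24n-n/200-n/100\ge n/5$. The bound for $T$ follows by symmetry.

(iv) Let $s,t,w$ be the sizes of $S,T,W$. By symmetry let $s\le t$, so that $2s\le n-|Z|-w$. Lemma~\ref{lem:count} with $X=S$ gives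
\[
e(S,T)+e(S,W)\ge\tfrac s4\bigl(4\delta-4|Z|-2s+2\bigr)\ge\tfrac s4\bigl(g(Z)+w\bigr).
\]
By (ii), $e(S,W)\le\tau nw$, so $e(S,T)\ge\frac s4g(Z)+w\bigl(\frac s4-\tau n\bigr)$. By (iii), $s/4\ge n/20>\tau n$, and the claim follows.
\end{proof}

Part (iv) shows that the vertices of $W$ help: each makes $S$ smaller, which forces $s/4$ more edges out of $S$, and absorbs at most $\tau n$ of them. With a surplus of $12k$ we can afford to put every vertex used so far into $Z$.

\begin{proposition}\label{prop:3k}
If $n\ge Ck$ and $\delta^0(D)\ge n/4+3k$, then $D$ is $k$-linked.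
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:exp} we may assume that there is a sparse cut $V=A\cup B$, and by Lemma~\ref{lem:suffice} it suffices to find the $a+b\le k$ connectors. We choose them one after the other. At each step we need a $PQ$-connector outside the set $U$ formed by $M$ and at most $k-1$ earlier connectors, so $|U|\le2k+2(k-1)=4k-2$. If $e(P,Q)\ge\nu n^2$, Lemma~\ref{lem:dense} gives one. If some $PQ$-bridge lies outside $U$, we take it. In the remaining case Lemma~\ref{lem:cross} applies with $Z=U$, the sizes of $P$ and $Q$ being large enough by Lemma~\ref{lem:sides}(a). Here $g(U)\ge12k-3(4k-2)+2=8$, so there is an edge from $S$ to $T$, and it is a $PQ$-connector outside $U$.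
\end{proof}

By Proposition~\ref{prop:exp} and Lemma~\ref{lem:suffice}, the paths found in this proof have at most $10^8$ vertices each.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
An oriented graph has $\delta^0\le(n-1)/2$, by Lemma~\ref{lem:count} with $X=V$. If $n<Ck$, then $n/4+Ck>n/2$, so no oriented graph satisfies the hypothesis. If $n\ge Ck$, Proposition~\ref{prop:3k} applies.
\end{proof}

\section{The exact threshold}\label{sec:sharp}

In this section $k\ge2$ and $4\delta\ge n+6k-7$. Then $\delta>n/4$, so the standing assumptions hold, and
\[
g(Z)\ge 6k-5-3|Z|\qquad\text{for every } Z\subseteq V.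
\]
We fix a sparse cut $V=A\cup B$. A \emph{matching} is a set of pairwise disjoint edges. We use one fact: the ends of a largest matching contained in a family of edges meet every edge of the family, since an edge avoiding them could be added.

\subsection*{One direction}
The greedy argument put into $Z$ vertices that need not be there. The next proof carries out the bookkeeping of Section~\ref{sec:model}: $Z$ contains only potential bridges, and ordinary vertices are charged at the lower rate given by Lemma~\ref{lem:cross}(ii).

\begin{lemma}\label{lem:one}
Let $(P,Q)\in\{(A,B),(B,A)\}$ and $q=|I_{PQ}|$. Then there are $q$ pairwise disjoint nonterminal $PQ$-connectors.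
\end{lemma}

\begin{proof}
Let $q\ge1$. If $e(P,Q)\ge\nu n^2$, choose the connectors one after the other by Lemma~\ref{lem:dense}, each time avoiding at most $2k+2(k-1)$ vertices. So let $e(P,Q)<\nu n^2$, and let $\beta$ be the number of nonterminal $PQ$-bridges. If $\beta\ge q$ we are done, so let $\beta\le q-1$.

Let $Z$ consist of these $\beta$ bridges and the $2(k-q)$ terminals of the pairs with index outside $I_{PQ}$. Then $|Z|\le2k\le n/100$. For $i\in I_{PQ}$, by \eqref{eq:type}, $x_i$ has few out-neighbors in $Q$ and $y_i$ has few in-neighbors in $P$, so neither is a $PQ$-bridge. Hence $Z$ contains all $PQ$-bridges, and Lemma~\ref{lem:cross} applies. We have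
\[
g(Z)\ge6k-5-3\beta-6(k-q)=6q-3\beta-5\ge3q-2\ge1,
\]
so $e(S,T)\ge\frac n{20}(6q-3\beta-5)$.

Suppose that a largest matching of nonterminal edges from $S$ to $T$ has at most $q-\beta-1$ edges. Every edge from $S$ to $T$ then contains an end of this matching or one of the $2q$ terminals outside $Z$. These are at most $4q-2\beta-2$ vertices, each on at most $n/100$ such edges. Thus $5(6q-3\beta-5)\le4q-2\beta-2$, which is $13(2q-\beta)\le23$. But $2q-\beta\ge q+1\ge2$, a contradiction. So there are $q-\beta$ disjoint nonterminal edges from $S$ to $T$. They avoid $Z$, and together with the $\beta$ bridges they form the required $q$ connectors.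
\end{proof}

The inequality is tightest for $q=1$, $\beta=0$, the configuration of Figure~\ref{fig:ext}: there the bound on $g(Z)$ is $1$, and it would be $0$ if only $4\delta\ge n+6k-8$ were assumed.

\subsection*{Both directions}
Lemma~\ref{lem:one} gives connectors for each direction, but the two families may collide. A vertex can be both an $AB$-bridge and a $BA$-bridge, and charging the up to $2a$ vertices of the $AB$-connectors at the rate $3$ would lower the bound $6b-3\beta-5$ on the surplus by $6a$, possibly below zero. However, if the collision cannot be avoided, then both directions are nearly blocked, and we can count in-degrees and out-degrees together. Since $D$ is oriented, a vertex of $Z$ cannot be both an out-neighbor and an in-neighbor of the same vertex, and its cost drops from $3$ to $1$.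

\begin{lemma}\label{lem:twoway}
Let $V=S\cup T\cup Z$ be a partition, and let $s=\min\{|S|,|T|\}$. Then $e(S,T)+e(T,S)\ge\frac s2\,(4\delta-n-|Z|+2)$.
\end{lemma}

\begin{proof}
The statement is symmetric in $S$ and $T$, so let $s=|S|\le(n-|Z|)/2$. Sum the in-degrees and the out-degrees of the vertices of $S$. Edges inside $S$ are counted twice, and there are at most $s|Z|$ edges between $S$ and $Z$ in both directions together. So $2\delta s\le s(s-1)+s|Z|+e(S,T)+e(T,S)$, and $2\delta-s+1-|Z|\ge\frac12(4\delta-n-|Z|+2)$.
\end{proof}

\begin{lemma}\label{lem:both}
There are $a$ $AB$-connectors and $b$ $BA$-connectors, all nonterminal and pairwise disjoint.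
\end{lemma}

\begin{proof}
If $a=0$ or $b=0$, this is Lemma~\ref{lem:one}, so let $a,b\ge1$. If $e(B,A)\ge\nu n^2$, take $a$ $AB$-connectors by Lemma~\ref{lem:one} and then $b$ $BA$-connectors one after the other by Lemma~\ref{lem:dense}, each time avoiding at most $2k+2(k-1)$ vertices. So let $e(B,A)<\nu n^2$; also $e(A,B)<\mu n^2<\nu n^2$. Suppose that the lemma fails. We show that there are few bridges and few crossing edges, which contradicts Lemma~\ref{lem:twoway}.

\medskip
\noindent\emph{Step 1: at most $3k-4$ nonterminal bridges.} Let $\mathcal B_1$ and $\mathcal B_2$ be the sets of nonterminal $AB$-bridges and nonterminal $BA$-bridges, and let $\mathcal B=\mathcal B_1\cup\mathcal B_2$.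

Suppose first that $|\mathcal B_1|\le a-1$. Take $a$ disjoint nonterminal $AB$-connectors by Lemma~\ref{lem:one}; they use at most $2a$ vertices. If $|\mathcal B_2|\ge2a+b$, then $b$ elements of $\mathcal B_2$ remain unused and the lemma holds. So $|\mathcal B|\le(a-1)+(2a+b-1)=3(a+b)-2b-2\le3k-4$. If $|\mathcal B_2|\le b-1$, the same argument with the directions interchanged gives $|\mathcal B|\le 3(a+b)-2a-2\le3k-4$.

It remains to consider $|\mathcal B_1|\ge a$ and $|\mathcal B_2|\ge b$. We claim that $|\mathcal B|\le a+b-1$, which is at most $k-1\le3k-4$. Suppose $|\mathcal B|\ge a+b$, and let $p_1=|\mathcal B_1\setminus\mathcal B_2|$, $p_2=|\mathcal B_2\setminus\mathcal B_1|$, $p=|\mathcal B_1\cap\mathcal B_2|$. Use $\min\{a,p_1\}$ elements of $\mathcal B_1\setminus\mathcal B_2$ as $AB$-connectors and $\min\{b,p_2\}$ elements of $\mathcal B_2\setminus\mathcal B_1$ as $BA$-connectors. The number of connectors still missing is one of $0$, $a-p_1$, $b-p_2$, $a+b-p_1-p_2$, and each of these is at most $p$, because $a\le p_1+p$, $b\le p_2+p$ and $a+b\le p_1+p_2+p$. So the missing ones can be taken from $\mathcal B_1\cap\mathcal B_2$, and the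 lemma holds, a contradiction.

\medskip
\noindent\emph{Step 2: the structure of $D-Z$.} Let $Z=M\cup\mathcal B$. Then $|Z|\le5k-4\le n/100$, and $Z$ contains all $AB$-bridges and all $BA$-bridges. Let $S$ be the set of vertices outside $Z$ with many in-neighbors in $A$, and let $T=V\setminus(Z\cup S)$. We use \eqref{eq:many} and the absence of bridges outside $Z$.
\begin{itemize}
\item A vertex of $S$ is not an $AB$-bridge, so it has few out-neighbors in $B$, hence many in $A$. It is not a $BA$-bridge, so it has few in-neighbors in $B$.
\item A vertex of $T$ has few in-neighbors in $A$, hence many in $B$. It is not a $BA$-bridge, so it has few out-neighbors in $A$, hence many in $B$.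
\end{itemize}
Therefore the two sets defined in Lemma~\ref{lem:cross} are $S$ and $T$ for $(P,Q)=(A,B)$, and $T$ and $S$ for $(P,Q)=(B,A)$. The lemma applies in both directions. It shows that $|S|,|T|\ge n/5$, that edges from $S$ to $T$ are $AB$-connectors and edges from $T$ to $S$ are $BA$-connectors, all nonterminal since $M\subseteq Z$, and that every vertex lies on at most $\tau n$ edges of each of the two kinds.

\medskip
\noindent\emph{Step 3: few crossing edges.} Let $m_1$ and $m_2$ be the largest sizes of a matching of edges from $S$ to $T$ and of a matching of edges from $T$ to $S$. Suppose $m_1\ge a+2b$. Take $b$ disjoint nonterminal $BA$-connectors by Lemma~\ref{lem:one}. Their at most $2b$ vertices meet at most $2b$ edges of the matching, so $a$ edges avoid them and the lemma holds. Hence $m_1\le a+2b-1$, and with the directions interchanged $m_2\le2a+b-1$. The ends of largest matchings meet all crossing edges, so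
\[
e(S,T)+e(T,S)\le2\tau n(m_1+m_2)\le2\tau n(3k-2)=\frac n{50}(3k-2).
\]

\noindent\emph{Step 4: the count.} We have $4\delta-n-|Z|+2\ge(6k-5)-(5k-4)=k-1$, so Lemma~\ref{lem:twoway} gives $e(S,T)+e(T,S)\ge\frac n{10}(k-1)$. With Step~3 this yields $5(k-1)\le3k-2$, that is, $2k\le3$, contrary to $k\ge2$.
\end{proof}

Step~4 explains the value of $\tau$: it needs $20\tau(3k-2)<k-1$, which for $k=2$ reads $\tau<1/80$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(a) For $k=1$ the hypothesis is $4\delta\ge n-1$, and Corollary~\ref{cor:surplus} applies. Let $k\ge2$. If $D$ has no sparse cut, Proposition~\ref{prop:exp} gives a linkage. Otherwise Lemmas~\ref{lem:both} and~\ref{lem:suffice} give one.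

Part (b) was proved in Section~\ref{sec:count}. For the last statement let $d=\lfloor(n+6k)/4\rfloor-1=\lfloor(n+6k-8)/4\rfloor+1$. An integer $\delta$ satisfies $\delta\ge d$ if and only if $\delta>(n+6k-8)/4$, that is, if and only if $4\delta\ge n+6k-7$. So for $n\ge Ck$ the condition $\delta^0\ge d$ forces $k$-linkedness by~(a), and $\delta^0\ge d-1$ does not by~(b).
\end{proof}

\begin{thebibliography}{1}

\bibitem{ZWY}
Jia Zhou, Zhilan Wang, Jin Yan,
\emph{The generalizations of Hamiltonian in oriented graphs},
arXiv:2402.03878 (2024).

\end{thebibliography}
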